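\title{The cap product inequality for right angled Artin groups can be strict}

\begin{abstract}
The minimal genus of a class $\alpha\in H_2(A_\Gamma)$ of a right angled Artin group is at least half the rank of the cap product matrix $M_\alpha$, and it has been conjectured that this bound is always attained. We show that it is not: for the pentagon there is a class with $\frac12\operatorname{rank}M_\alpha=2$ and minimal genus $3$, and no graph with fewer vertices gives a counterexample. The obstruction is that two disjoint simple closed curves on an oriented surface that are homologous mod $2$ are homologous up to sign. We determine the triangle-free graphs for which equality holds for all classes, and we show that the gap between the two sides is unbounded.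
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, homology is integral unless coefficients are written, and a \emph{surface} is a compact oriented surface without boundary, possibly disconnected or empty. Its \emph{genus} is the sum of the genera of its components. A continuous map $f\colon\Sigma\to X$ from a surface \emph{represents} a class $\alpha\in H_2(X)$ if $f_*[\Sigma]=\alpha$, and the \emph{minimal genus} $\operatorname{gen}(\alpha)$ is the least genus of a surface representing $\alpha$. It measures how complicated a two-dimensional class is geometrically. For a group $G$ and $\alpha\in H_2(G)=H_2(BG)$ one uses the classifying space $BG$. Spheres map trivially to the aspherical space $BG$, so only $\alpha=0$ has genus $0$, and the simplest nonzero classes are those of tori, which come from pairs of commuting elements.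

Let $\Gamma$ be a finite simple graph with vertex set $V=\{v_1,\dots,v_n\}$. The \emph{right angled Artin group} of $\Gamma$ is
\[
A_\Gamma=\langle v_1,\dots,v_n\mid [v_i,v_j]=1 \text{ whenever } \{v_i,v_j\}\text{ is an edge of }\Gamma\rangle .
\]
The group $H_1(A_\Gamma)\cong\mathbb Z^n$ has basis $v_1,\dots,v_n$, with dual basis $v_1^*,\dots,v_n^*$ of $H^1(A_\Gamma)$, and $H_2(A_\Gamma)$ is free abelian on classes $e_{ij}$, one for each edge $\{v_i,v_j\}$ with $i<j$, where $e_{ij}$ is the class of the torus given by the commuting pair $v_i,v_j$. For $\alpha=\sum a_{ij}e_{ij}$ the \emph{cap product matrix} $M_\alpha$ is the skew-symmetric $n\times n$ integer matrix with $(M_\alpha)_{ij}=a_{ij}=-(M_\alpha)_{ji}$ for $i<j$, where $a_{ij}=0$ if $\{v_i,v_j\}$ is not an edge. Up to an overall sign convention, it is the matrix of the homomorphism $H^1(A_\Gamma)\to H_1(A_\Gamma)$, $\varphi\mapsto\varphi\cap\alpha$. It is known that the \emph{cap product inequality}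
\begin{equation}\label{eq:cap}
\operatorname{gen}(\alpha)\ \ge\ \tfrac12\operatorname{rank}M_\alpha
\end{equation}
holds for every $\Gamma$ and every $\alpha\in H_2(A_\Gamma)$; the short proof is recalled in Section~\ref{sec:curves}. We call $\Gamma$ \emph{tight} if \eqref{eq:cap} is an equality for all $\alpha\in H_2(A_\Gamma)$.

If $\Gamma$ is a single edge, then $A_\Gamma=\mathbb Z^2$, and for $d\neq0$ the class $d\,e_{12}$ is represented by a degree $d$ self-map of the torus, so both sides of \eqref{eq:cap} equal $1$. It is known that complete graphs, trees and complete bipartite graphs are tight. In these cases one mechanism suffices (see Remark~\ref{rem:known}): after an automorphism of $A_\Gamma$ one subtracts from $\alpha$ the class of a torus so that the rank drops by $2$, and one repeats. This suggests the conjecture posed in \cite{BKM}: \emph{the cap product inequality is an equality for every right angled Artin group}, that is, every finite simple graph is tight. We disprove it.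

Let $C_n$ be the cycle with vertices $v_1,\dots,v_n$ in cyclic order. In examples we write $i$ for $v_i$.

\begin{theorem}\label{thm:pentagon}
The pentagon $C_5$ is not tight: the class $\alpha=e_{12}+e_{23}+2e_{34}+e_{45}+2e_{15}$ satisfies
\[
\operatorname{gen}(\alpha)=3>2=\tfrac12\operatorname{rank}M_\alpha .
\]
Every graph with at most $4$ vertices is tight, so $5$ is the least number of vertices of a graph that is not tight.
\end{theorem}

A subgraph is \emph{induced} if it contains every edge of $\Gamma$ between its vertices. The \emph{house} is $C_5$ with one chord, the \emph{gem} is $C_5$ with two chords that have a common endpoint, and the \emph{domino} is $C_6$ with one chord between opposite vertices. The \emph{join} of two graphs is their disjoint union together with all edges from one to the other. Let $\Lambda$ be the join of $K_2\sqcup K_2$ with two non-adjacent vertices. These graphs are drawn in Figure~\ref{fig:graphs}. The dimension of $A_\Gamma$ means the dimension of its Salvetti complex, recalled in Section~\ref{sec:tori}.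

\begin{theorem}\label{thm:classification}
Let $\Gamma$ be a finite simple graph.
\begin{enumerate}
\item[(1)] If $\Gamma$ is tight, then $\Gamma$ has no induced cycle $C_n$ with $n\ge5$ and no induced house, gem or domino.
\item[(2)] If $\Gamma$ is triangle-free (equivalently, $\dim A_\Gamma\le2$), the converse holds: $\Gamma$ is tight if and only if it has no induced $C_n$ with $n\ge5$ and no induced domino.
\item[(3)] For graphs with triangles the converse of \textup{(1)} fails: the graph $\Lambda$ satisfies the condition in \textup{(1)} but is not tight.
\end{enumerate}
\end{theorem}

We do not give a complete classification of the tight graphs that contain triangles.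

\begin{theorem}\label{thm:gap}
For every $k\ge1$ there are a connected graph $\Gamma$ and a class $\alpha\in H_2(A_\Gamma)$ with $\frac12\operatorname{rank}M_\alpha=2k$ and $\operatorname{gen}(\alpha)=3k$. In particular the gap in \eqref{eq:cap} is unbounded.
\end{theorem}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8,every node/.style={font=\footnotesize}]
\foreach \s/\n in {0/5,1/5,2/5,3/6,4/6} {
  \begin{scope}[shift={(3*\s,0)}]
  \foreach \i in {1,...,\n} {
    \coordinate (v\s\i) at ({90+(2-\i)*360/\n}:1);
    \node at ({90+(2-\i)*360/\n}:1.3) {$\i$};
    \fill ({90+(2-\i)*360/\n}:1) circle (0.05);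
  }
  \draw (v\s1)--(v\s2)--(v\s3) (v\s4)--(v\s5)--(v\s\n);
  \draw[ultra thick] (v\s3)--(v\s4) (v\s\n)--(v\s1);
  \draw (v\s1) circle (0.13) (v\s3) circle (0.13);
  \end{scope}
}
\draw[dashed] (v12)--(v14) (v22)--(v24) (v22)--(v25) (v32)--(v35)
  (v42)--(v44) (v42)--(v46) (v41)--(v45) (v43)--(v45);
\foreach \s/\w in {0/pentagon,1/house,2/gem,3/domino,4/$\Lambda$}
  \node at (3*\s,-1.8) {\w};
\end{tikzpicture}
\caption{Five graphs that are not tight, each drawn as a cycle with dashed chords. In each case there is a class with $\frac12\operatorname{rank}M_\alpha=2$ and $\operatorname{gen}(\alpha)\ge3$ whose coefficients are $\pm2$ on the thick edges, $1$ on the thin solid edges and $0$ on the chords. The obstruction is located at the circled vertices $1$ and $3$.}\label{fig:graphs}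
\end{figure}

Upper bounds for the genus come from tori (Section~\ref{sec:tori}). For lower bounds we turn a map $\Sigma\to BA_\Gamma$ into a system of curves on $\Sigma$, one multicurve for each vertex, whose matrix of intersection numbers is $M_\alpha$ and in which non-adjacent vertices give \emph{disjoint} multicurves (Section~\ref{sec:curves}). Inequality \eqref{eq:cap} uses only the intersection numbers, and disjointness is stronger than vanishing intersection number. Section~\ref{sec:pentagon} exploits the difference for the pentagon by a direct computation, Section~\ref{sec:obstruction} extracts a general criterion, and Section~\ref{sec:cycles} applies it to cycles with chords. Section~\ref{sec:tight} contains the positive results and Section~\ref{sec:gap} proves Theorem~\ref{thm:gap}.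

\section{The Salvetti complex and classes of tori}\label{sec:tori}

Let $\theta_v\colon(\mathbb R/\mathbb Z)^V\to\mathbb R/\mathbb Z$ be the coordinates of the $n$-torus. The \emph{Salvetti complex} $S_\Gamma\subset(\mathbb R/\mathbb Z)^V$ is the set of points $x$ whose support $\{v:\theta_v(x)\neq0\}$ is a clique, that is, a set of pairwise adjacent vertices. It is a $K(A_\Gamma,1)$, and we use it as $BA_\Gamma$. It is the subcomplex of the standard cell structure of the torus with one $k$-cell for each clique with $k$ vertices. The cellular boundary maps vanish, which gives the bases of $H_1$ and $H_2$ above, and $\dim S_\Gamma$ is the size of a largest clique, which is at most $2$ exactly when $\Gamma$ is triangle-free.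

Under the identification of $H^1(X)$ with the homotopy classes of maps $X\to\mathbb R/\mathbb Z$, the coordinate $\theta_v$ represents $v^*$. Orient the torus of an edge $\{v_i,v_j\}$, $i<j$, so that $\langle v_i^*\cup v_j^*,e_{ij}\rangle=1$. The class $v_k^*$ restricts to zero on this torus unless $k\in\{i,j\}$, and the cup product of degree one classes is anticommutative. Therefore
\begin{equation}\label{eq:cup}
(M_\alpha)_{uv}=\langle u^*\cup v^*,\alpha\rangle\qquad\text{for all }u,v\in V ,
\end{equation}
including non-adjacent pairs. The matrix $M_\alpha$ determines $\alpha$. We say that a class \emph{involves} a vertex $v$ if row $v$ of its matrix is nonzero.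

\begin{lemma}\label{lem:basic}
Let $\alpha,\beta\in H_2(A_\Gamma)$.
\begin{enumerate}
\item[(i)] $\operatorname{gen}(\alpha+\beta)\le\operatorname{gen}(\alpha)+\operatorname{gen}(\beta)$.
\item[(ii)] If $\phi$ is an automorphism of $A_\Gamma$ that acts on $H_1(A_\Gamma)$ by the matrix $E$, so that $\phi_*v=\sum_uE_{uv}u$, then $\operatorname{gen}(\phi_*\alpha)=\operatorname{gen}(\alpha)$ and $M_{\phi_*\alpha}=EM_\alpha E^T$.
\item[(iii)] If $\Gamma'\subset\Gamma$ is an induced subgraph, then the inclusion $H_2(A_{\Gamma'})\to H_2(A_\Gamma)$ preserves $\operatorname{gen}$ and $\operatorname{rank}M$.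
\item[(iv)] Induced subgraphs of tight graphs are tight, and disjoint unions of tight graphs are tight.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Take the disjoint union of two representing surfaces.

A homomorphism $\phi\colon G\to G'$ is induced by a map $BG\to BG'$, and composing with this map shows $\operatorname{gen}(\phi_*\alpha)\le\operatorname{gen}(\alpha)$. So $\phi$ preserves the genus whenever it has a left inverse.

(ii) This gives the first claim. For the second, $\phi^*u^*=\sum_wE_{uw}w^*$, so by \eqref{eq:cup}
\[
(M_{\phi_*\alpha})_{uv}=\langle\phi^*u^*\cup\phi^*v^*,\alpha\rangle=\sum_{w,z}E_{uw}(M_\alpha)_{wz}E_{vz}.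
\]

(iii) Fix the generators in $\Gamma'$ and send the others to $1$. A relation between two vertices of $\Gamma'$ is a relation of $A_{\Gamma'}$ because $\Gamma'$ is induced, and all other relations become trivial. This defines a left inverse of $A_{\Gamma'}\to A_\Gamma$, so the genus is preserved. The matrix only acquires zero rows and columns.

(iv) The first claim follows from (iii). If $\Gamma=\Gamma_1\sqcup\Gamma_2$, every class is a sum $\alpha_1+\alpha_2$ with $\alpha_i\in H_2(A_{\Gamma_i})$, and its matrix is block diagonal. If both $\Gamma_i$ are tight, then (i) and (iii) give $\operatorname{gen}(\alpha_1+\alpha_2)\le\frac12\operatorname{rank}M_{\alpha_1}+\frac12\operatorname{rank}M_{\alpha_2}=\frac12\operatorname{rank}M_{\alpha_1+\alpha_2}$, and \eqref{eq:cap} is the opposite inequality.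
\end{proof}

Write $N(t)$ for the set of neighbors of a vertex $t$, its \emph{open neighborhood}, and $N[t]=N(t)\cup\{t\}$ for its \emph{closed neighborhood}. A \emph{star class at $t$} is a class whose nonzero coefficients all lie on edges containing $t$.

\begin{lemma}\label{lem:torus}
Let $g,h\in A_\Gamma$ commute, and let $x,y\in\mathbb Z^V$ be their images in $H_1(A_\Gamma)$, written as columns. Then the class with matrix $xy^T-yx^T$ is represented by a torus. In particular every star class has genus at most $1$.
\end{lemma}

\begin{proof}
The homomorphism $\mathbb Z^2\to A_\Gamma$ sending the standard basis to $g,h$ is induced by a map $f\colon T^2\to S_\Gamma$. Let $\xi,\eta$ be the dual basis of $H^1(T^2)$, with $\langle\xi\cup\eta,[T^2]\rangle=1$. Then $f^*v^*=x_v\xi+y_v\eta$, so $\langle u^*\cup v^*,f_*[T^2]\rangle=x_uy_v-y_ux_v$. Given a star class $\tau$ at $t$, take $g=t$ and $h=\prod_{u\in N(t)}u^{b_u}$, in any order, with $b_u=(M_\tau)_{tu}$. These commute. The matrix $xy^T-yx^T$ has the entries $b_u$ in row $t$, the entries $-b_u$ in column $t$ and zeros elsewhere, so it equals $M_\tau$.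
\end{proof}

Together with Lemma~\ref{lem:basic}(i) this shows that $\operatorname{gen}(\alpha)\le r$ whenever $r$ vertices meet every edge on which $\alpha$ has a nonzero coefficient.

\begin{example}\label{ex:square}
Let $\Gamma=C_4$, and let $B$ be the $2\times2$ block of $M_\alpha$ with rows $1,3$ and columns $2,4$. All other entries lie in the block $-B^T$ or vanish, so $\operatorname{rank}M_\alpha=2\operatorname{rank}B$. If $\operatorname{rank}B=2$, two star classes, at $1$ and at $3$, give $\operatorname{gen}(\alpha)\le2$. If $\operatorname{rank}B=1$, both rows are integer multiples of one primitive vector, so $B_{ij}=x_iy_j$ with integers $x_1,x_3,y_2,y_4$, and the commuting elements $v_1^{x_1}v_3^{x_3}$ and $v_2^{y_2}v_4^{y_4}$ give a representing torus. So $C_4$ is tight, although a class of genus $1$ need not be a star class.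
\end{example}

\section{Maps of surfaces as systems of curves}\label{sec:curves}

A lower bound for the genus must say something about every map $\Sigma\to S_\Gamma$. Such a map is a family of circle-valued functions, and a circle-valued function on a surface is recorded up to homotopy by the class of a level set. The defining condition of $S_\Gamma$ becomes a condition on these level sets.

We recall the standard facts. For a surface $\Sigma$ of genus $g$ the group $H=H_1(\Sigma)$ is free abelian of rank $2g$. The \emph{intersection form} $a\cdot b=\langle Da\cup Db,[\Sigma]\rangle$, where $D\colon H\to H^1(\Sigma)$ is the Poincar\'e duality isomorphism, is skew-symmetric and unimodular: its matrix in a basis of $H$ has determinant $1$. Disjoint closed curves have intersection number $0$, and closed curves that cross transversely in exactly one point have intersection number $\pm1$. A \emph{multicurve} is a closed oriented $1$-submanifold, that is, a finite disjoint union of oriented simple closed curves, possibly empty. If $g\colon\Sigma\to\mathbb R/\mathbb Z$ is smooth and $t$ is a regular value, then $g^{-1}(t)$ is a multicurve that can be oriented so that $D[g^{-1}(t)]\in H^1(\Sigma)$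 is the class of $g$.

\begin{lemma}\label{lem:curves}
Let $f\colon\Sigma\to S_\Gamma$ represent $\alpha$. There are multicurves $\gamma_v\subset\Sigma$, $v\in V$, with classes $w_v=[\gamma_v]\in H$, such that $w_u\cdot w_v=(M_\alpha)_{uv}$ for all $u,v\in V$, and $\gamma_u\cap\gamma_v=\emptyset$ whenever $u\ne v$ are not adjacent.
\end{lemma}

\begin{proof}
Put $h_v=\theta_v\circ f$. The map $f$ is only continuous, so we approximate each coordinate separately, and we take level sets near $\frac12$ in order to stay away from the value $0$ that defines $S_\Gamma$. Choose a smooth $g_v\colon\Sigma\to\mathbb R/\mathbb Z$ at uniform distance less than $\frac14$ from $h_v$. It is homotopic to $h_v$ along shortest arcs, so it represents $f^*v^*$. By Sard's theorem $g_v$ has a regular value $t_v$ at distance less than $\frac14$ from $\frac12$. Let $\gamma_v=g_v^{-1}(t_v)$, oriented so that $Dw_v=f^*v^*$. By \eqref{eq:cup},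
\[
w_u\cdot w_v=\langle f^*u^*\cup f^*v^*,[\Sigma]\rangle=\langle u^*\cup v^*,\alpha\rangle=(M_\alpha)_{uv}.
\]
On $\gamma_v$ the distance from $h_v$ to $\frac12$ is less than $\frac14+\frac14$, so $h_v\ne0$ there. A point of $\gamma_u\cap\gamma_v$ therefore maps to a point of $S_\Gamma$ whose support contains $u$ and $v$, which forces $u=v$ or $u$ adjacent to $v$.
\end{proof}

The cap product inequality follows at once. Let $P$ be the $n\times2g$ matrix of coordinates of the $w_v$ in a basis of $H$, and let $\Omega$ be the matrix of the form. Then $M_\alpha=P\Omega P^T$ has rank at most $2g$.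

\begin{remark}\label{rem:converse}
No information is lost in Lemma~\ref{lem:curves}. Given multicurves $\gamma_v$ as in its conclusion, choose collars $\gamma_v\times[0,1]$, disjoint for non-adjacent vertices, and let $g_v\colon\Sigma\to\mathbb R/\mathbb Z$ be the second coordinate on the collar, directed so that $Dw_v$ is the class of $g_v$, and $0$ outside. At each point the set of $v$ with $g_v\ne0$ is a clique, so $(g_v)_v$ maps $\Sigma$ to $S_\Gamma$, and it represents $\alpha$ by \eqref{eq:cup}. Thus $\operatorname{gen}(\alpha)$ is the least genus of a surface that carries such multicurves. We do not use this remark.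
\end{remark}

To improve on \eqref{eq:cap} we need a property of disjoint curves that classes with zero intersection number do not share. An element of $H$ is \emph{primitive} if it is nonzero and not of the form $ma$ with $a\in H$ and $m\ge2$.

\begin{lemma}\label{lem:scc}
Let $c,c'$ be oriented simple closed curves on a surface $\Sigma$.
\begin{enumerate}
\item[(i)] The class $[c]\in H$ is zero or primitive.
\item[(ii)] If $c\cap c'=\emptyset$ and $[c]\equiv[c']\pmod{2H}$, then $[c]=\pm[c']$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $c$ separates its component of $\Sigma$, it bounds one of the two sides and $[c]=0$. Otherwise an arc in the complement of $c$ joins the two sides of $c$ and closes up to a curve $z$ that crosses $c$ once. Then $[c]\cdot[z]=\pm1$, which is impossible if $[c]=ma$ with $m\neq\pm1$.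

(ii) Triangulate $\Sigma$ so that $c\cup c'$ is a subcomplex. Since $H_1(\Sigma;\mathbb F_2)=H/2H$, the mod $2$ cycle $c+c'$ is the boundary of a mod $2$ simplicial $2$-chain, that is, of a set $R$ of triangles. Every edge lies in exactly two triangles. An edge of $c\cup c'$ lies in exactly one triangle of $R$, and every other edge lies in two or none. Orient the triangles of $R$ by the orientation of $\Sigma$ and take the integral boundary $\partial R$. An edge in two triangles of $R$ cancels, so $\partial R$ is an integral cycle supported on $c\sqcup c'$ with coefficient $\pm1$ on each edge. A cycle supported on a circle is a multiple of that circle, and $c$, $c'$ are disjoint, so $\partial R=\pm c\pm c'$. Hence $\pm[c]\pm[c']=0$ in $H$.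
\end{proof}

For instance, let $a_1,b_1,a_2,b_2$ be the usual curves on a surface of genus $2$, with $a_i\cdot b_i=1$. The classes $a_1$ and $a_1+2a_2$ are primitive and have intersection number $0$, but by Lemma~\ref{lem:scc}(ii) they are not the classes of two disjoint simple closed curves. They are the classes of two disjoint \emph{multicurves}: represent $a_1+2a_2$ by a parallel copy of $a_1$ and two parallel copies of $a_2$. This is the difficulty in using the lemma. Lemma~\ref{lem:curves} provides multicurves, and we must find a situation in which a multicurve cannot split into components with independent classes.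

\section{The pentagon}\label{sec:pentagon}

We prove the first part of Theorem~\ref{thm:pentagon}. For $\alpha=e_{12}+e_{23}+2e_{34}+e_{45}+2e_{15}$,
\[
M=M_\alpha=\begin{pmatrix}0&1&0&0&2\\-1&0&1&0&0\\0&-1&0&2&0\\0&0&-2&0&1\\-2&0&0&-1&0\end{pmatrix}.
\]
We use here and later the determinant of the matrix of a path. If $N$ is a skew-symmetric $2r\times2r$ matrix with $N_{i,i+1}=b_i$ and $N_{ij}=0$ for $|i-j|\ne1$, then
\begin{equation}\label{eq:path}
\det N=(b_1b_3\cdots b_{2r-1})^2 .
\end{equation}
Indeed, expanding along the first row and then along the first column gives $\det N=b_1^2\det N'$, where $N'$ omits the first two rows and columns.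

By \eqref{eq:path} the principal submatrix of $M$ on $\{2,3,4,5\}$ has determinant $(1\cdot1)^2=1$. A skew-symmetric matrix of odd size has determinant $0$, so $\operatorname{rank}M=4$ and $\operatorname{gen}(\alpha)\ge2$. On the other hand $\alpha=(e_{12}+e_{23})+(2e_{34}+e_{45})+2e_{15}$ is a sum of star classes at $2$, $4$ and $1$, so $\operatorname{gen}(\alpha)\le3$. It remains to exclude genus $2$.

Suppose that a surface $\Sigma$ of genus $2$ represents $\alpha$, and take $\gamma_i$, $w_i$ as in Lemma~\ref{lem:curves}. If $P$ is the matrix of coordinates of $w_2,\dots,w_5$ in a basis of $H\cong\mathbb Z^4$, their matrix of intersection numbers has determinant $(\det P)^2\det\Omega=(\det P)^2$. This determinant is $1$, so $w_2,\dots,w_5$ is a basis of $H$. For $a=a_2w_2+a_3w_3+a_4w_4+a_5w_5$ the columns of $M$ give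
\begin{gather*}
a\cdot w_1=-a_2-2a_5,\qquad a\cdot w_2=-a_3,\qquad a\cdot w_3=a_2-2a_4,\\
a\cdot w_4=2a_3-a_5,\qquad a\cdot w_5=a_4 .
\end{gather*}
For $a=w_1$ the last four numbers are $1,0,0,2$ by the first row of $M$. Solving,
\begin{equation}\label{eq:w1}
w_1=4w_2-w_3+2w_4-2w_5 .
\end{equation}
So $w_1\equiv w_3\pmod{2H}$ while $w_1\ne\pm w_3$: the classes $w_1,w_3$ are a pair of the kind excluded by Lemma~\ref{lem:scc}(ii), and $\gamma_1\cap\gamma_3=\emptyset$. The other vertices prevent $\gamma_1$ and $\gamma_3$ from splitting.

Let $c$ be a component of $\gamma_1$ and $a=[c]$. It is disjoint from $\gamma_3$ and $\gamma_4$, because $3$ and $4$ are not adjacent to $1$. Also $a\cdot w_1=0$, because $c$ is disjoint from the other components of $\gamma_1$ and $a\cdot a=0$. The equations $a\cdot w_1=a\cdot w_3=a\cdot w_4=0$ give $a_5=2a_3$, $a_2=-4a_3$, $a_4=-2a_3$, that is, $a=-a_3w_1$. By Lemma~\ref{lem:scc}(i), $a\in\{0,\pm w_1\}$. The classes of the components add up to $w_1\neq0$, so some component $c_1$ of $\gamma_1$ has class $\pm w_1$.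

Let $c$ be a component of $\gamma_3$ and $a=[c]$. Now $1$ and $5$ are the vertices not adjacent to $3$, and the equations $a\cdot w_5=a\cdot w_3=a\cdot w_1=0$ give $a_4=0$, $a_2=0$, $a_5=0$ in turn. So $a=a_3w_3\in\{0,\pm w_3\}$, and some component $c_3$ of $\gamma_3$ has class $\pm w_3$.

The curves $c_1,c_3$ are disjoint and $[c_1]\equiv[c_3]\pmod{2H}$, so Lemma~\ref{lem:scc}(ii) gives $w_1=\pm w_3$, contradicting \eqref{eq:w1}. Hence $\operatorname{gen}(\alpha)=3$.

\section{The obstruction in general}\label{sec:obstruction}

The argument used three features of the pentagon class, and each can be read off from the rows of $M_\alpha$. In general the $w_v$ need not contain a basis of $H$, and the two special classes need not be primitive. Since the contradiction comes from comparing $H$ with $H/2H$, it is enough to control the $w_v$ over $\mathbb Q$ and over $\mathbb F_2$.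

For $v\in V$ let $J(v)=V\setminus N(v)$, the set consisting of $v$ and all vertices not adjacent to $v$. For $J\subset V$ let $M[J]$ be the submatrix of $M$ formed by the rows indexed by $J$.

\begin{proposition}\label{prop:obstruction}
Let $\alpha\in H_2(A_\Gamma)$ and $M=M_\alpha$, and let $p\ne q$ be non-adjacent vertices. Assume:
\begin{enumerate}
\item[(a)] $\operatorname{rank}_{\mathbb Q}M=\operatorname{rank}_{\mathbb F_2}(M\bmod2)=2g$;
\item[(b)] $\operatorname{rank}_{\mathbb Q}M[J(p)]=\operatorname{rank}_{\mathbb Q}M[J(q)]=2g-1$;
\item[(c)] rows $p$ and $q$ of $M$ are congruent mod $2$ and are nonzero mod $2$;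
\item[(d)] rows $p$ and $q$ of $M$ are linearly independent over $\mathbb Q$.
\end{enumerate}
Then $\operatorname{gen}(\alpha)\ge g+1$.
\end{proposition}

\begin{proof}
By \eqref{eq:cap} it suffices to exclude a representing surface $\Sigma$ of genus $g$. Take $\gamma_v$, $w_v$ as in Lemma~\ref{lem:curves}.

\emph{From rows to classes.} Let $F$ be $\mathbb Q$ or $\mathbb F_2$. The form on the $2g$-dimensional space $H\otimes F$ is nondegenerate, since $\det\Omega=1$. From $M=P\Omega P^T$ and (a), the matrix $P$ has rank $2g$ over $F$, so the $w_v$ span $H\otimes F$. Hence for $c_v\in F$ the element $\sum c_vw_v$ vanishes if and only if it pairs to zero with every $w_u$, that is, if and only if $\sum_vc_vM_{vu}=0$ for all $u$. The classes $w_v$ thus satisfy the same linear relations over $F$ as the rows of $M$, and (b), (c), (d) translate as follows. The subspace $W_p\subset H\otimes\mathbb Q$ spanned by the $w_u$ with $u\in J(p)$ has dimension $2g-1$, and so has $W_q$. We have $w_p\equiv w_q\pmod{2H}$ and $w_p,w_q\notin2H$. The classes $w_p,w_q$ are linearly independent over $\mathbb Q$.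

\emph{The multicurve $\gamma_p$ does not split.} The orthogonal complement $W_p^\perp$ is a line, by nondegeneracy. It contains $w_p\ne0$, because $w_p\cdot w_u=M_{pu}=0$ for $u\in J(p)$. So $W_p^\perp\cap H=\mathbb Z\xi_p$ for a primitive $\xi_p\in\mathbb Qw_p$. A component $c$ of $\gamma_p$ is disjoint from $\gamma_u$ for $u\in J(p)\setminus\{p\}$ and from the other components of $\gamma_p$, and $[c]\cdot[c]=0$. Hence $[c]\in W_p^\perp\cap H$, and $[c]\in\{0,\pm\xi_p\}$ by Lemma~\ref{lem:scc}(i). As $w_p\neq0$, some component $c_p$ has class $\pm\xi_p$. Write $w_p=d\xi_p$ with $d\in\mathbb Z$. Then $d$ is odd because $w_p\notin2H$, so $[c_p]\equiv w_p\pmod{2H}$. The same argument with $q$ in place of $p$ gives a component $c_q$ of $\gamma_q$ with $0\neq[c_q]\in\mathbb Qw_q$ and $[c_q]\equiv w_q\pmod{2H}$.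

\emph{The contradiction.} The curves $c_p$ and $c_q$ are disjoint because $p,q$ are not adjacent, and $[c_p]\equiv[c_q]\pmod{2H}$. By Lemma~\ref{lem:scc}(ii), $[c_p]=\pm[c_q]$. This nonzero class lies in $\mathbb Qw_p\cap\mathbb Qw_q$, contradicting the independence of $w_p$ and $w_q$.
\end{proof}

\begin{remark}\label{rem:hypotheses}
No hypothesis can be dropped. In each example below all other hypotheses hold and $\operatorname{gen}(\alpha)=g$.
\begin{itemize}
\item \emph{The rank over $\mathbb F_2$ in} (a). On $C_5$ with $p=1$, $q=3$ take $e_{12}+e_{23}+2e_{34}+2e_{15}$. Rows $1,3,4,5$ are independent over $\mathbb Q$, so $g=2$, but the rank mod $2$ is $2$. The class is a sum of star classes at $1$ and $3$.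
\item \emph{Condition} (b). Take the class of Theorem~\ref{thm:pentagon} on $K_5$ minus the edge $\{1,3\}$. The matrix is unchanged, but $J(1)=J(3)=\{1,3\}$, and this graph is tight by Remark~\ref{rem:known}. So the genus depends on $\Gamma$ and not only on $M_\alpha$.
\item \emph{The congruence in} (c). On $C_5$ with $p=1$, $q=3$ take $e_{12}+e_{23}+e_{34}+e_{15}$, again a sum of star classes at $1$ and $3$, with $g=2$.
\item \emph{The nonvanishing in} (c). On the disjoint union of two paths $p\,y\,x$ and $q\,z\,w$ put coefficient $2$ on $py$, $qz$ and $1$ on $yx$, $zw$. This is a sum of star classes at $y$ and $z$, with $g=2$.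
\item \emph{Condition} (d). On the path $1\,2\,3$ take the star class $e_{12}+e_{23}$, with $p=1$, $q=3$, $g=1$.
\item \emph{Non-adjacency.} On $K_3$ take $2e_{12}+e_{13}+e_{23}$, with $p=1$, $q=2$, $g=1$. It is the class of Lemma~\ref{lem:torus} for $x=(1,1,0)^T$ and $y=(0,2,1)^T$.
\end{itemize}
\end{remark}

\section{Cycles with chords}\label{sec:cycles}

We prove parts (1) and (3) of Theorem~\ref{thm:classification}. By Lemma~\ref{lem:basic}(iv), part (1) says exactly that the listed graphs are not tight. Each of them, and also $\Lambda$, is a cycle with chords. We use one family of classes, supported on the cycle, and the chords enter only through the sets $J(p)$ and $J(q)$.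

Let $n\ge5$, and let $\Gamma$ be a graph on the vertices $1,\dots,n$ that contains the edges of $C_n$ and in which $p=1$ and $q=3$ are not adjacent. Read indices mod $n$. A class supported on the cycle is given by the numbers $m_j=M_{j,j+1}$, $j=1,\dots,n$. Row $1$ has the entries $m_1$ in column $2$ and $-m_n$ in column $n$, and row $3$ has the entries $-m_2$ in column $2$ and $m_3$ in column $4$. Condition (c) therefore asks that $m_1,m_2$ be odd and $m_3,m_n$ be even. This explains the choice
\[
m_3=2,\qquad m_n=2(-1)^n,\qquad m_j=1\ \text{ otherwise},\qquad \alpha_n=\sum_{j=1}^{n-1}m_je_{j,j+1}-m_ne_{1n}.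
\]
The class $\alpha_5$ is the class of Theorem~\ref{thm:pentagon}. Let $M=M_{\alpha_n}$, let $K=\{x\in\mathbb Q^n:xM=0\}$ be the space of linear relations among the rows, and let $g=\lfloor(n-1)/2\rfloor$.

\begin{lemma}\label{lem:cycle}
If $n$ is odd, $K$ is spanned by a vector with no zero entry. If $n$ is even, $K$ is spanned by a vector whose support is the set of odd indices and a vector whose support is the set of even indices. Conditions \textup{(a)}, \textup{(c)} and \textup{(d)} of Proposition~\ref{prop:obstruction} hold for $p=1$, $q=3$.
\end{lemma}

\begin{proof}
Column $j$ of $M$ has the entries $m_{j-1}$ in row $j-1$ and $-m_j$ in row $j+1$. So $x\in K$ if and only if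
\[
x_{j+1}=\frac{m_{j-1}}{m_j}\,x_{j-1}\qquad\text{for all }j .
\]
The system decouples along the orbits of the shift $i\mapsto i+2$. On each orbit a solution is determined by one entry and is either zero or nowhere zero, and a nonzero solution exists if and only if the product of the ratios $m_{j-1}/m_j$ around the orbit is $1$. If $n$ is odd there is one orbit, and the product over all $j$ is $1$. If $n$ is even, the orbits are the odd and the even indices, and the two products are $\rho$ and $\rho^{-1}$, where $\rho=\prod_{i\text{ odd}}m_i\big/\prod_{i\text{ even}}m_i=m_3/m_n=1$. This is the only place where the sign of $m_n$ matters.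

It follows that $\operatorname{rank}_{\mathbb Q}M$ is $n-1$ for odd $n$ and $n-2$ for even $n$, which is $2g$ in both cases. The rank mod $2$ is at most $2g$, since a minor that is nonzero mod $2$ is nonzero. The principal submatrix on $\{2,3,\dots,2g+1\}$ is the matrix of a path, and by \eqref{eq:path} its determinant is $(m_2m_4\cdots m_{2g})^2=1$, because $2g<n$. This proves (a). Condition (c) holds by the choice of the $m_j$. Rows $1$ and $3$ have the different supports $\{2,n\}$ and $\{2,4\}$, which gives (d).
\end{proof}

It remains to check (b). For $J\subset V$ let $K_J$ be the space of vectors in $K$ with support in $J$, so that $\operatorname{rank}_{\mathbb Q}M[J]=|J|-\dim K_J$.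

\begin{proof}[Proof of Theorem~\ref{thm:classification}\,(1)]
Let $\Gamma=C_n$. Then $J(1)$ omits exactly $2$ and $n$, and $J(3)$ omits exactly $2$ and $4$, so both sets have $n-2$ elements. If $n$ is odd, then $K_J=0$ for both, and the rank is $n-2=2g-1$. If $n$ is even, both sets contain all odd indices and omit the index $2$, so $\dim K_J=1$ and the rank is $n-3=2g-1$. Proposition~\ref{prop:obstruction} gives $\operatorname{gen}(\alpha_n)\ge g+1$.

A chord that avoids the vertices $1$ and $3$ changes neither $M$ nor $J(1)$ nor $J(3)$, so the same conclusion holds after adding such chords. The house is $C_5$ with the chord $\{2,4\}$, the gem is $C_5$ with the chords $\{2,4\},\{2,5\}$, and the domino is $C_6$ with the chord $\{2,5\}$.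
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:classification}\,(3)]
Add to $C_6$ the chords $\{2,4\},\{2,6\},\{1,5\},\{3,5\}$. Then $2$ and $5$ are non-adjacent, each is adjacent to all of $1,3,4,6$, and the only edges among $1,3,4,6$ are $\{1,6\}$ and $\{3,4\}$. So this graph is $\Lambda$. Here $J(1)=\{1,3,4\}$ and $J(3)=\{1,3,6\}$. Both sets omit the even index $2$ and the odd index $5$, so $K_J=0$ and both ranks are $3=2g-1$. Proposition~\ref{prop:obstruction} gives $\operatorname{gen}(\alpha_6)\ge3>2$, so $\Lambda$ is not tight.

Every graph listed in (1) contains an induced path $P_4$ on four vertices: take $1\,2\,3\,4$ in $C_n$ and in the domino, and $1\,5\,4\,3$ in the house and in the gem, with the chords placed as above. So it suffices to see that $\Lambda$ has no induced $P_4$. An induced subgraph that meets both factors of a join has disconnected complement, whereas the complement of the path $a\,b\,c\,d$ is the path $b\,d\,a\,c$. An induced $P_4$ would therefore lie in one factor, and neither factor has a connected subgraph with four vertices.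
\end{proof}

\section{Removing a vertex whose neighbors are twins}\label{sec:tight}

We turn to the positive results. To split off a torus and lower the rank by $2$, look at a vertex $v$ of degree one with neighbor $t$. Removing the star class at $t$ kills rows $t$ and $v$, and it costs genus $1$. If $v$ has several neighbors, we want automorphisms that concentrate row $v$ in a single entry, and these exist when the neighbors of $v$ are interchangeable. Two distinct vertices are \emph{false twins} if they have the same open neighborhood, and \emph{true twins} if they have the same closed neighborhood. False twins are non-adjacent, since $t'\in N(t)=N(t')$ would be a loop, and true twins are adjacent.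

\begin{proposition}\label{prop:reduction}
Let $v$ be a vertex of $\Gamma$ with $N(v)\ne\emptyset$ whose neighbors are pairwise false twins or pairwise true twins. If $\Gamma-v$ is tight, then $\Gamma$ is tight.
\end{proposition}

The hypothesis on $N(v)$ holds in particular when $v$ has degree one.

\begin{proof}
Let $\alpha\in H_2(A_\Gamma)$. By \eqref{eq:cap} we only need $\operatorname{gen}(\alpha)\le\frac12\operatorname{rank}M_\alpha$. If $\alpha$ does not involve $v$, it comes from $\Gamma-v$ and Lemma~\ref{lem:basic}(iii) applies. So let row $v$ be nonzero, with entries $b_t=(M_\alpha)_{vt}$, which vanish unless $t\in N(v)$.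

\emph{Concentrating row $v$.} Let $t\neq t'$ be neighbors of $v$. In both cases of the hypothesis $N(t)\subset N[t']$, so every $u\in N(t)$ commutes with $t'$ as well as with $t$. Hence for $\epsilon=\pm1$ the assignment $\phi_\epsilon\colon t\mapsto tt'^{\,\epsilon}$, fixing all other generators, respects the relations $[t,u]=1$ and defines an endomorphism of $A_\Gamma$. It is an automorphism with inverse $\phi_{-\epsilon}$. Its matrix $E$ on $H_1$ differs from the identity only in the entry $E_{t't}=\epsilon$. As $v\ne t'$, Lemma~\ref{lem:basic}(ii) gives $(EM_\alpha E^T)_{vz}=\sum_wb_wE_{zw}$, so $b_{t'}$ is replaced by $b_{t'}+\epsilon b_t$ and the rest of row $v$ is unchanged. If row $v$ has two nonzero entries with $|b_t|\le|b_{t'}|$, one choice of $\epsilon$ lowers $\sum_u|b_u|$. After finitely many steps row $v$ has a single nonzero entry $b_t=d$. Genus and rank are unchanged, so we may assume that $\alpha$ has this form.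

\emph{Splitting off a torus.} Write $\alpha=\tau+\alpha''$, where $\tau$ collects the terms on edges containing $t$. Then $\operatorname{gen}(\tau)\le1$ by Lemma~\ref{lem:torus}, and $\alpha''$ involves neither $t$ nor $v$. Let $M''$ be its matrix over $\Gamma-\{v,t\}$. Ordering the vertices as $v$, $t$, the rest, we have
\[
M_\alpha=\begin{pmatrix}0&d&0\\-d&0&c\\0&-c^T&M''\end{pmatrix}
\]
for some row vector $c$. Adding rational multiples of row $v$ to the last rows removes $-c^T$, and adding multiples of column $v$ to the last columns removes $c$, without changing any other entry. So $\operatorname{rank}M_\alpha=2+\operatorname{rank}M''$. The graph $\Gamma-\{v,t\}$ is induced in the tight graph $\Gamma-v$, hence tight, and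
\[
\operatorname{gen}(\alpha)\le1+\operatorname{gen}(\alpha'')=1+\tfrac12\operatorname{rank}M''=\tfrac12\operatorname{rank}M_\alpha .\qedhere
\]
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:pentagon}]
We show by induction on the number of vertices that graphs with at most $4$ vertices are tight. A graph without edges has $H_2=0$ and is tight. By Lemma~\ref{lem:basic}(iv) it suffices to find a vertex as in Proposition~\ref{prop:reduction} in each connected graph with $2$, $3$ or $4$ vertices. The graphs $K_2$, $P_3$, $P_4$, $K_{1,3}$ and the triangle with a pendant edge have a vertex of degree one. The remaining ones are $K_3$, $K_4$, $C_4$ and $K_4$ minus an edge. In $K_3$ and $K_4$ any two vertices are true twins. In $C_4$ the two neighbors of a vertex are false twins. In $K_4$ minus an edge, the two neighbors of a vertex of degree $2$ are adjacent to all other vertices, so they are true twins.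
\end{proof}

\begin{remark}\label{rem:known}
The same induction recovers the known cases. In a complete graph any vertex works. In a forest with an edge take a leaf. In a complete bipartite graph any vertex works, and deleting it leaves a complete bipartite graph or a graph without edges. In $K_n$ minus an edge with $n\ge3$, an endpoint of the missing edge works, and deleting it leaves $K_{n-1}$. In $C_n$ with $n\ge5$ no vertex works, since the two neighbors of a vertex are not twins.
\end{remark}

To finish Theorem~\ref{thm:classification} we must produce such a vertex from the absence of certain induced subgraphs. The forbidden subgraphs in part (1) are those of a structure theorem that builds the graph one vertex at a time. A connected graph is \emph{distance-hereditary} if distances in each connected induced subgraph agree with distances in the graph. Adding a \emph{pendant vertex} means adding a new vertex adjacent to exactly one old vertex. Adding a true or false twin of $p$ means adding a new vertex adjacent exactly to the vertices of $N[p]$ or $N(p)$, respectively.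

\begin{theorem}[Bandelt--Mulder \cite{BM}]\label{thm:BM}
For a connected graph the following are equivalent: it is distance-hereditary; it has no induced house, gem, domino or $C_n$ with $n\ge5$; it can be obtained from one vertex by successively adding pendant vertices, true twins and false twins.
\end{theorem}

\begin{lemma}\label{lem:goodvertex}
Let $\Gamma$ be a connected triangle-free graph with at least two vertices and with no induced domino and no induced $C_n$, $n\ge5$. Then $\Gamma$ has a vertex $v$ such that $N(v)\neq\emptyset$ consists of pairwise false twins.
\end{lemma}

\begin{proof}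
The house and the gem contain triangles, so $\Gamma$ has a construction sequence as in Theorem~\ref{thm:BM}. Each step only adds edges at the new vertex, so the intermediate graphs are induced subgraphs of $\Gamma$ and are triangle-free. They are connected: the new vertex is joined to vertices of at most one component, so a disconnected graph stays disconnected. A false twin of the initial vertex would give a disconnected graph, so the first step produces $K_2$. At a later step every vertex $p$ has a neighbor, and a true twin of $p$ would form a triangle with $p$ and that neighbor. Hence $\Gamma$ is obtained from $K_2$ by adding pendant vertices and false twins.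

Call a vertex \emph{good} if it has the property in the statement. We show by induction along the sequence that a good vertex exists. Both vertices of $K_2$ are good, and a newly added pendant vertex is good. Suppose that $\Gamma_1$ arises from $\Gamma_0$ by adding a false twin $u$ of $p$, and that $v$ is good in $\Gamma_0$. Write $N_0,N_1$ for open neighborhoods in the two graphs. Then $N_1(u)=N_0(p)$, and for an old vertex $x$ we have $N_1(x)=N_0(x)\cup\{u\}$ if $x$ is adjacent to $p$ and $N_1(x)=N_0(x)$ otherwise. We claim that $v$ is good in $\Gamma_1$.

If $p\in N_0(v)$, then $N_1(v)=N_0(v)\cup\{u\}$. Each $t\in N_0(v)$ equals $p$ or is a false twin of $p$, so it is not adjacent to $p$. Thus $N_1(t)=N_0(t)=N_0(p)=N_1(u)$.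

If $p\notin N_0(v)$, which includes the case $p=v$, then $N_1(v)=N_0(v)$. Two vertices $t,t'\in N_0(v)$ have $N_0(t)=N_0(t')$, so both or neither are adjacent to $p$, and $N_1(t)=N_1(t')$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:classification}\,(2)]
Necessity is part (1). For sufficiency we use induction on the number of vertices; the hypotheses pass to induced subgraphs. By Lemma~\ref{lem:basic}(iv) we may assume that $\Gamma$ is connected with at least two vertices. Take $v$ as in Lemma~\ref{lem:goodvertex}. Then $\Gamma-v$ is tight by induction, and $\Gamma$ is tight by Proposition~\ref{prop:reduction}.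
\end{proof}

The absence of triangles was used to exclude true twins from the construction sequence. The graph $\Lambda$ shows that they cannot be allowed: it arises from the path $1\,2\,3$ by adding a false twin $5$ of $2$, a true twin $6$ of $1$ and a true twin $4$ of $3$.

\section{Additivity of the genus and an unbounded gap}\label{sec:gap}

Proposition~\ref{prop:obstruction} improves \eqref{eq:cap} only by $1$. To obtain larger gaps we add pentagons, and we need to know that a surface cannot save genus by running through several of them. The group of a disjoint union of graphs is a free product, and a surface mapping to it can be cut along curves that map trivially.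

\begin{lemma}\label{lem:additive}
If $\Gamma=\Gamma_1\sqcup\Gamma_2$ and $\alpha=\alpha_1+\alpha_2$ with $\alpha_i\in H_2(A_{\Gamma_i})$, then $\operatorname{gen}(\alpha)=\operatorname{gen}(\alpha_1)+\operatorname{gen}(\alpha_2)$.
\end{lemma}

\begin{proof}
The inequality $\le$ follows from Lemma~\ref{lem:basic}. For the other, let $X_i=S_{\Gamma_i}$, and let $X=X_1\cup[0,1]\cup X_2$, where the arc joins the origin of $X_1$ to the origin of $X_2$. Collapsing the arc is a homotopy equivalence onto $X_1\vee X_2=S_\Gamma$, so we may use $X$ as classifying space, and $H_2(X)=H_2(X_1)\oplus H_2(X_2)$. The arc provides an open contractible region that separates $X_1$ from $X_2$. Let $u\colon X\to[0,1]$ be $0$ on $X_1$, $1$ on $X_2$ and the identity on the arc.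

Let $f\colon\Sigma\to X$ represent $\alpha$ with minimal genus. Choose a smooth $h\colon\Sigma\to\mathbb R$ with $|h-u\circ f|<\frac14$ and a regular value $t$ of $h$ with $|t-\frac12|<\frac18$. Put $C=h^{-1}(t)$, $\Sigma_1=\{h\le t\}$ and $\Sigma_2=\{h\ge t\}$. Then $u\circ f<\frac78$ on $\Sigma_1$ and $u\circ f>\frac18$ on $\Sigma_2$, so $f(\Sigma_1)\subset X\setminus X_2$, $f(\Sigma_2)\subset X\setminus X_1$, and $f(C)$ lies in the open arc $(0,1)$.

For each component $c$ of $C$, extend $f|_c$ to a map from a disc $D_c$ with boundary $c$ to the open arc, which is possible because the arc is contractible. Glue one copy of each $D_c$ to $\Sigma_1$ and one to $\Sigma_2$. This gives surfaces $\Sigma_1',\Sigma_2'$, oriented compatibly with $\Sigma$, and maps $f_1\colon\Sigma_1'\to X\setminus X_2$ and $f_2\colon\Sigma'_2\to X\setminus X_1$.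

\emph{The genus does not increase.} A surface with $b$ components has genus $b-\frac12\chi$. Cutting along one circle and gluing in two discs raises $\chi$ by $2$ and raises $b$ by at most $1$. So $\Sigma_1'\sqcup\Sigma_2'$ has genus at most that of $\Sigma$.

\emph{The class is unchanged.} The surfaces $\Sigma_1$ and $\Sigma_2$ induce opposite orientations on $c$, so the two copies of $D_c$ carry opposite orientations, and they carry the same map. Triangulating compatibly, the contributions of the discs to the image of the fundamental cycle cancel. Thus $f_{1*}[\Sigma_1']+f_{2*}[\Sigma_2']=\alpha$ in $H_2(X)$.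

The space $X\setminus X_2=X_1\cup[0,1)$ deformation retracts to $X_1$, and $X\setminus X_1$ to $X_2$. So $f_i$ is homotopic to a map into $X_i$, and $f_{i*}[\Sigma_i']$ lies in the summand $H_2(X_i)$. Comparing summands gives $f_{i*}[\Sigma_i']=\alpha_i$. Hence $\operatorname{gen}(\alpha_1)+\operatorname{gen}(\alpha_2)$ is at most the genus of $\Sigma_1'\sqcup\Sigma_2'$, which is at most $\operatorname{gen}(\alpha)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gap}]
Let $\Gamma'$ be the disjoint union of $k$ pentagons, and let $\alpha$ be the sum of the classes of Theorem~\ref{thm:pentagon}, one on each pentagon. The matrix is block diagonal with $k$ blocks of rank $4$, so $\frac12\operatorname{rank}M_\alpha=2k$, and $\operatorname{gen}(\alpha)=3k$ by Lemma~\ref{lem:additive} and induction on $k$. Let $\Gamma$ be obtained by adding one vertex adjacent to all vertices of $\Gamma'$. Then $\Gamma$ is connected and contains $\Gamma'$ as an induced subgraph, so genus and rank are unchanged by Lemma~\ref{lem:basic}(iii).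
\end{proof}

\begin{thebibliography}{9}

\bibitem{BM}
Bandelt and Mulder, \emph{Distance-hereditary graphs}, J. Combin. Theory Ser. B 41 (1986), 182--208.

\bibitem{BKM}
Rachael Boyd, Thorben Kastenholz, Jean Pierre Mutanguha, \emph{The minimal genus problem for right angled Artin groups}, arXiv:2108.02914 (2021).

\end{thebibliography}
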